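# A Brownian motion of homeomorphisms whose noise is not white

## 1. Reading the driver off a moving point

Let one Brownian motion $B$ move all the points of the line at once, by
$$dX_t=\sigma(X_t)\,dB_t,\qquad X_0=x,\qquad \sigma(x)=\frac1{1+\frac12\cos2\pi x}.$$
Every starting point $x$ uses the same $B$. We compute what this motion looks like. Put
$$\chi(x)=\int_0^x\frac{dy}{\sigma(y)}=x+\frac{\sin 2\pi x}{4\pi},\qquad Y_t=\chi(X_t).$$
The function $\chi$ is smooth and increasing, and $\chi(x+1)=\chi(x)+1$. Since $\chi'\sigma=1$ and $\chi''=-\sigma'/\sigma^2$, Itô's formula gives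
$$dY_t=\chi'(X_t)\sigma(X_t)\,dB_t+\tfrac12\chi''(X_t)\sigma^2(X_t)\,dt=dB_t+b(Y_t)\,dt,\qquad b=-\tfrac12\,\sigma'\circ\chi^{-1}.$$
In the coordinate $\chi$ the noise is additive. So, for a fixed path of $B$, the function $z=Y-B$ solves the ordinary differential equation $z'=b(z+B_t)$, whose right side is bounded and Lipschitz in $z$. It has a unique solution for every starting point, and solutions do not cross. Hence all points move together: $X_t=h_t(x)$, where $h_t$ is a random increasing homeomorphism of $\mathbb R$ that commutes with $x\mapsto x+1$. The motion between the times $s$ and $t$ is $h_{s,t}=h_t\circ h_s^{-1}$. It is built from the increments of $B$ on $[s,t]$ only. So the motions over disjoint time intervals are independent, and the law of $h_{s,t}$ depends only on $t-s$.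

What does an observer learn who sees only the motion during $[s,t]$? At most the increments of $B$ on $[s,t]$, by the last remark. But also at least these: start one point anywhere at time $s$ and follow $Y_u=\chi(h_{s,u}(x))$; then
$$B_u-B_s=Y_u-Y_s-\int_s^ub(Y_r)\,dr,\qquad s\le u\le t. \tag{1.1}$$
So on every time interval the motion carries exactly the information of one Brownian motion.

Now drop the equation. Suppose that homeomorphisms move at random, continuously in time, with stationary independent increments, and nothing else is given: no $\sigma$, no smoothness in space. Must the information carried by the motion still be that of some family of independent Brownian motions? For the homeomorphisms of $[0,1]$ this is a question posed in Boris Tsirelson, "Scaling Limit, Noise, Stability", arXiv:math/0301237 (2003). The answer is no, and we shall prove it.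

## 2. Noises, Brownian motions in groups, white groups

All probability spaces are standard, and sub-$\sigma$-fields are taken mod 0.

**Definition (noise).** A noise consists of a standard probability space $(\Omega,\mathcal F,P)$, sub-$\sigma$-fields $\mathcal F_{s,t}\subset\mathcal F$ for $-\infty<s<t<\infty$, and a measurable flow $(\theta_h)_{h\in\mathbb R}$ of measure-preserving transformations, such that

1. for $r<s<t$ the $\sigma$-fields $\mathcal F_{r,s}$ and $\mathcal F_{s,t}$ are independent and together generate $\mathcal F_{r,t}$;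
2. $\theta_h$ maps $\mathcal F_{s,t}$ onto $\mathcal F_{s+h,t+h}$;
3. all the $\mathcal F_{s,t}$ together generate $\mathcal F$.

Two noises are isomorphic if an invertible (mod 0) measure-preserving map between their probability spaces carries $\mathcal F_{s,t}$ onto $\mathcal F'_{s,t}$ for all $s<t$ and intertwines the shift flows.

**Example (white noise).** For $d\in\{0,1,2,\dots\}\cup\{\infty\}$ take $d$ independent standard two-sided Brownian motions $B_1,B_2,\dots$ (countably many if $d=\infty$; the trivial noise if $d=0$). Let $\mathcal F_{s,t}$ be generated by the increments $B_i(u)-B_i(s)$, $s\le u\le t$, and let $\theta_h$ be the time shifts. This is the white noise of dimension $d$.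

**Definition (Brownian motion in a group).** A Brownian motion in a topological group $G$ is a continuous $G$-valued process $X$ with stationary independent increments, starting from the unit. Equivalently, it is a continuous stochastic flow $\xi_{s,t}=X(s)^{-1}X(t)$. The flow extends to all real $s\le t$ so that $\xi_{r,t}=\xi_{r,s}\xi_{s,t}$, increments over disjoint intervals are independent, and the law of $(\xi_{s+h,t+h})$ does not depend on $h$. The noise of $X$ lives on the canonical standard probability space generated by this flow: $\mathcal F_{s,t}$ is generated by $\{\xi_{u,v}:s\le u\le v\le t\}$, and $\theta_h$ are the time shifts $\xi_{s,t}\mapsto\xi_{s+h,t+h}$.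

**Definition (white group).** $G$ is white if the noise of every Brownian motion in $G$ is isomorphic to the white noise of some dimension $0,1,2,\dots$ or $\infty$.

The simplest case is $G=\mathbb R$. A continuous real process with stationary independent increments, starting at $0$, is $X(t)=mt+cB(t)$. If $c\ne0$, then $X$ and $B$ generate the same $\sigma$-field on each interval, and the noise is white of dimension $1$. If $c=0$, every increment is constant, and the noise is trivial, $d=0$. So $\mathbb R$ is white. By (1.1), the particular Brownian motion of Section 1 also has a white noise, with $d=1$. The following groups are known to be white: every Lie group, every commutative topological group, the unitary group of $l_2$ with the strong operator topology, the group of diffeomorphisms (Baxendale), and every topological group that embeds into a white group.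

**Theorem A.** There is a Brownian motion in the group of all homeomorphisms of $[0,1]$ (with the topology of uniform convergence) whose noise is not isomorphic to the white noise of any dimension $d\in\{0,1,2,\dots\}\cup\{\infty\}$. Hence this group is not white.

For a sharper statement, let $H_1(s,t)$, for $s<t$, be the set of $\psi\in L^2(\mathcal F_{s,t})$ with
$$\psi=\mathbb E[\psi|\mathcal F_{s,u}]+\mathbb E[\psi|\mathcal F_{u,t}]\quad\text{for all }u\in(s,t).$$
These are the random variables that are additive over time. In a white noise with $d\ge1$, $\psi=B_1(t)-B_1(s)$ belongs to $H_1(s,t)$. On the other hand $\psi=(B_1(t)-B_1(s))^2-(t-s)$ does not: the right side above equals $(B_1(u)-B_1(s))^2+(B_1(t)-B_1(u))^2-(t-s)$, and the cross term $2(B_1(u)-B_1(s))(B_1(t)-B_1(u))$ is missing.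

**Definition (black).** A noise is black if it is non-trivial and $H_1(s,t)=\{0\}$ for all $s<t$.

**Theorem B.** The noise in Theorem A (the one constructed below) is black.

This is stronger than Theorem A, and it is not needed for Theorem A.

**Corollary C.** A topological group that contains a topological copy of $\mathrm{Homeo}_+([0,1])$ (the homeomorphisms fixing $0$ and $1$) is not white. In particular $\mathrm{Homeo}(M)$ with the compact-open topology is not white for any nonempty second countable Hausdorff manifold $M$ of dimension $\ge1$, and $\mathrm{Homeo}([0,1]^{\mathbb N})$ is not white.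

## 3. Fast modulation of the translation flow

The translations $x\mapsto x+B_t$ form the simplest flow on the line. We modulate its driver rapidly in space and compute. Fix for the whole lecture
$$g(x)=\big(1+\tfrac12\cos2\pi x\big)^{-1/2},\qquad \int_0^1g^{-2}=1,\qquad \gamma=\int_0^1g^{-1}.$$
This $g$ is smooth, 1-periodic, and $\sqrt{2/3}\le g\le\sqrt2$. Strict Jensen gives $\gamma<1$. Concretely, the fourth derivative of $\sqrt{1+u}$ is negative for $u>-1$, so $\sqrt{1+u}\le1+\frac u2-\frac{u^2}8+\frac{u^3}{16}$; with $u=\frac12\cos2\pi x$, whose first and third moments are $0$ and whose second moment is $\frac18$, this gives $\gamma\le\frac{63}{64}$.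

For $N\in\mathbb N$ consider $dV=g(NV)\,dB$, and let $V^v$ start at $v$. As in Section 1 this is a flow of increasing homeomorphisms.

**The flow is nearly rigid.** The coefficient has period $1/N$, so by uniqueness $V^{v+1/N}=V^v+1/N$: particles at distance $k/N$ are exactly locked. If $k/N\le v\le(k+1)/N$, order preservation gives $V^0+k/N\le V^v\le V^0+(k+1)/N$. Hence
$$|V^v_t-(v+V^0_t)|\le1/N\qquad\text{for all }t,v. \tag{3.1}$$

**The translation is nearly Brownian.** Let $f(x)=\cos(2\pi x)/(4\pi^2)$. Then $\frac12g^2f''=-\frac12g^2\cos2\pi x=-g^2(g^{-2}-1)=g^2-1$. Itô's formula for $N^{-2}f(NV)$, $V=V^0$, gives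
$$\int_0^t\big(g^2(NV_s)-1\big)ds=\frac{f(NV_t)-f(NV_0)}{N^2}-\frac1N\int_0^tf'(NV_s)g(NV_s)\,dB_s .$$
By Doob's inequality the supremum over $t\le1$ of the left side has $L^2$-norm at most $\frac1{2\pi^2N^2}+\frac2N\cdot\frac{\sqrt2}{2\pi}\le\frac1N$. So $\langle V^0\rangle_t$ is uniformly close to $t$, and time change brings $V^0$ uniformly close to a Brownian motion $\beta$ (the details are in Section 5). Also $\mathbb E(V^0_1)^2\to1$.

**The driver is partly forgotten.** We have $\mathbb E\,V^0_1B_1=\mathbb E\int_0^1g(NV_s)\,ds$. Since $\int_0^1(g-\gamma)g^{-2}=0$, there is a smooth 1-periodic $f$ with $\frac12g^2f''=g-\gamma$. The same use of Itô's formula gives $|\mathbb E\int_0^1g(NV_s)ds-\gamma|\le2N^{-2}\sup|f|$. So $\mathbb E V^0_1B_1\to\gamma<1$, although both variances are $1$ in the limit.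

The first thing to try is to let $N\to\infty$. This yields nothing: by (3.1) the limit is the translation flow $x\mapsto x+\beta_t$, and its noise is the white noise generated by $\beta$. The driver $B$ has drifted away from the flow, but another driver took its place.

The next thing to try is to stop at a large finite $N$, to modulate the new flow in its own additive coordinate, and to repeat infinitely often. Each step multiplies the correlation with the driver by about $\gamma$ and hardly changes the variance. But the law of a limit flow says nothing about the drivers we used, and "the limit is uncorrelated with this sequence of drivers" does not exclude that some other Brownian motion generates it. We have just seen this happen. To conclude, one must bound the correlation of the flow with every additive candidate at once, by a quantity that depends on the law of the flow only and survives the limit.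

Such a quantity can be found. Let $h_t(x)$ be a square integrable martingale for each $x$, with independent stationary increments $h_{s,t}$. Let $\tau=2^{-m}$, let $a_\tau(z)=\mathbb E(h_\tau(z)-z)^2$, and let $\psi=\sum_k\psi_k$ with $\psi_k\in L^2(\mathcal F_{k\tau,(k+1)\tau})$ of mean $0$ and variance $\tau$, as for an increment of a Brownian motion in the noise. Since $\psi_k$ is independent of the past of $k\tau$, and $h_{(k+1)\tau}(x)$ arises from $h_{k\tau}(x)$ by an independent map distributed as $h_\tau$, conditional Cauchy–Schwarz gives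
$$|\mathbb E\,\psi h_1(x)|=\Big|\sum_k\mathbb E\,\psi_k\big(h_{(k+1)\tau}(x)-h_{k\tau}(x)\big)\Big|\le\mathbb E\sum_k\sqrt{\tau\,a_\tau(h_{k\tau}(x))}.$$
The right side depends on the law of $h$ only. For $dX=\sigma(X)dB$ we have $a_\tau\approx\tau\sigma^2$, so the right side is close to $\mathbb E\int_0^1\sigma(X_s)\,ds$, and modulation multiplies this by $\gamma$. The variance $\mathbb E(h_1(x)-x)^2=\mathbb E\sum_ka_\tau(h_{k\tau}(x))$ is nearly kept. So we shall iterate infinitely often, freezing at the $n$-th step a time scale $\tau_n$ at which the bound is already about $\gamma^n$, and choosing all later $N$ so large that the bounds at the frozen scales are hardly disturbed.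

## 4. The group $G_1$ and the flows $\mu_\sigma$

**Step 1: a complete metric on the group.** The purpose is to have a Polish path space in which weak limits stay flows of homeomorphisms. Let $G_1$ be the group of increasing homeomorphisms $f$ of $\mathbb R$ with $f(x+1)=f(x)+1$, with the topology of $d_\infty(f,h)=\sup|f-h|$. Each $f\in G_1$ is uniformly continuous, because $f(x)-x$ is continuous and periodic; let $\omega_f$ be its modulus of continuity. Then
$$d_\infty(f_n\circ k_n,f\circ k)\le d_\infty(f_n,f)+\omega_f(d_\infty(k_n,k)),\qquad d_\infty(f_n^{-1},f^{-1})\le\omega_{f^{-1}}(d_\infty(f_n,f));$$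
for the second, put $x=f_n^{-1}(y)$ and write $|x-f^{-1}(y)|=|f^{-1}(f(x))-f^{-1}(f_n(x))|$. So $G_1$ is a topological group. It is separable, since $f\mapsto f-\mathrm{id}$ embeds it isometrically into the continuous periodic functions. By the second inequality $d(f,h)=d_\infty(f,h)+d_\infty(f^{-1},h^{-1})$ is a compatible metric. It is complete: if $(f_n)$ is $d$-Cauchy, then $f_n\to f$ and $f_n^{-1}\to k$ uniformly with continuous $f,k$, and passing to the limit in $f_n\circ f_n^{-1}=f_n^{-1}\circ f_n=\mathrm{id}$ gives $f\circ k=k\circ f=\mathrm{id}$. So $f\in G_1$, $k=f^{-1}$.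

Let $\mathcal C=C([0,1];G_1)$. It is Polish with the complete metric $\sup_td$. Uniform convergence on a compact domain is the compact-open topology, which depends only on the topology of $G_1$; hence $\rho_\infty=\sup_td_\infty$ is also a compatible metric on $\mathcal C$. Elements of $\mathcal C$ are written $h=(h_t)$. We shall often use that for $f\in G_1$ and all $z$
$$|(f(z)-z)-f(0)|\le1. \tag{4.1}$$
Indeed $f(z)-z$ is 1-periodic, and $f(0)\le f(z)\le f(0)+1$ for $z\in[0,1]$.

**Step 2: embedding into homeomorphisms of $[0,1]$.** The purpose is to transfer Brownian motions from $G_1$. Let $\kappa:(0,1)\to\mathbb R$, $\kappa(y)=\log\frac y{1-y}$, and let $J(f)=\kappa^{-1}\circ f\circ\kappa$ on $(0,1)$, $J(f)(0)=0$, $J(f)(1)=1$. Then $J:G_1\to\mathrm{Homeo}_+([0,1])$ is an injective homomorphism. It is continuous, as $\kappa^{-1}$ is Lipschitz. Its inverse is continuous on the image: let $J(f_n)\to J(f)$ uniformly. The map $J(f)$ takes $\kappa^{-1}([0,1])$ onto a compact subset of $(0,1)$, near which $\kappa$ is uniformly continuous.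 So $f_n=\kappa\circ J(f_n)\circ\kappa^{-1}\to f$ uniformly on $[0,1]$, hence on $\mathbb R$ by periodicity.

**Step 3: from independent increments to a Brownian motion.** Let $(h_t)_{t\ge0}$ be continuous in $G_1$ with $h_0=\mathrm{id}$, and let the increments $h_{s,t}=h_t\circ h_s^{-1}$ be stationary and independent over disjoint intervals. Put $X(t)=J(h_t^{-1})$. Then $\xi_{s,t}=X(s)^{-1}X(t)=J(h_s\circ h_t^{-1})=J(h_{s,t}^{-1})$, so $X$ is a Brownian motion in $\mathrm{Homeo}([0,1])$. (The inverse is there because $\xi_{r,t}=\xi_{r,s}\xi_{s,t}$ while $h_{r,t}=h_{s,t}\circ h_{r,s}$.) As $J$ and inversion are homeomorphisms onto their images, $\mathcal F_{s,t}$ is generated by $\{h_{u,v}:s\le u\le v\le t\}$.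

If $h$ is given for $t\in[0,1]$ only, it can be continued. Let $\nu_a$ be the law of $h_{s,s+a}$. Independence and stationarity give $\nu_a*\nu_b=\nu_{a+b}$ for $a+b\le1$; in particular these laws commute. For any $a\ge0$ put $\nu_a=\nu_{a/n}^{*n}$ with $n\ge a$; this does not depend on $n$, since $\nu_{a/n}^{*n}=\nu_{a/(nm)}^{*nm}=\nu_{a/m}^{*m}$, and $\nu_a*\nu_b=\nu_{a+b}$ for all $a,b\geq 0$. Take independent copies $h^{(n)}$ of $h$, $n=0,1,\dots$, and put $h_{n+t}=h^{(n)}_t\circ h_n$ for $t\in[0,1]$. Increments inside $[n,n+1]$ are increments of $h^{(n)}$. Any $h_{s,t}$ is a composition of independent such pieces, so $h_{s,t}\sim\nu_{t-s}$, and increments over disjoint intervals are independent.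

**Step 4: the flows to start from.** Let $\mathcal S$ be the set of $C^\infty$, positive, 1-periodic functions on $\mathbb R$. We repeat Section 1 for $\sigma\in\mathcal S$. Put
$$\chi(x)=\int_0^x\frac{dy}{\sigma(y)},\qquad\ell=\chi(1),\qquad b=-\tfrac12\,\sigma'\circ\chi^{-1},\qquad\Lambda=\mathrm{Lip}(b).$$
Then $\chi(x+1)=\chi(x)+\ell$, and $b$ is $C^\infty$ and $\ell$-periodic. For continuous $w:[0,\infty)\to\mathbb R$ with $w_0=0$ let $\Xi_t(w)(v)$ be the unique solution of
$$y_t=v+\int_0^tb(y_s)\,ds+w_t .$$
With $z=y-w$ this is the equation $z'=b(z+w_t)$. So $\Xi_t(w)$ is an increasing homeomorphism of $\mathbb R$ commuting with the shift by $\ell$. By Gronwall's inequality, for $t\le1$,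
$$|\Xi_t(w)(v)-\Xi_t(w)(v')|\le e^\Lambda|v-v'|,\qquad|\Xi_t(w)(v)-\Xi_t(\tilde w)(v)|\le e^\Lambda\sup_{s\le1}|w_s-\tilde w_s| . \tag{4.2}$$
Also $|y_t-y_s|\le\|b\|_\infty|t-s|+|w_t-w_s|$, which is continuity in $t$ uniformly in $v$. For a Brownian motion $B$ put
$$h_t=\chi^{-1}\circ\Xi_t(B)\circ\chi\in G_1,$$
and let $\mu_\sigma$ be the law of $(h_t)_{t\le1}$ on $\mathcal C$. Following a solution from time $s$ on gives $h_t\circ h_s^{-1}=\chi^{-1}\circ\Xi_{t-s}(B_{s+\cdot}-B_s)\circ\chi$, so increments are stationary and independent. Since $(\chi^{-1})'=\sigma\circ\chi^{-1}$ and $(\chi^{-1})''=(\sigma\sigma')\circ\chi^{-1}$, Itô's formula gives for each $x$ and $X_t=h_t(x)$: $dX=\sigma(X)(dB+b\,dt)+\frac12\sigma\sigma'(X)\,dt$ with $b=-\frac12\sigma'(X)$, that is,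
$$dX_t=\sigma(X_t)\,dB_t . \tag{4.3}$$
So $X$ is a martingale with bracket $\int\sigma^2(X_s)\,ds$.

**Step 5: the modulation.** For $\sigma\in\mathcal S$ and $N\in\mathbb N$ put
$$\sigma^N(x)=\sigma(x)\,g\big(N\chi(x)/\ell\big).$$
It is 1-periodic because $\chi(x+1)=\chi(x)+\ell$, so $\sigma^N\in\mathcal S$. For $\sigma\equiv1$ we have $\chi=\mathrm{id}$, $\ell=1$, $b=0$, $\sigma^N=g(N\,\cdot)$, as in Section 3.

## 5. Phase locking and the limit $N\to\infty$

**Proposition 1.** Fix $\sigma\in\mathcal S$. There are random $h^N\sim\mu_{\sigma^N}$ and $\hat h^N\sim\mu_\sigma$, defined on a common probability space, such that $\sup_{t\le1,\,x}|h^N_t(x)-\hat h^N_t(x)|\to0$ in probability as $N\to\infty$. Hence $\mu_{\sigma^N}\to\mu_\sigma$ weakly on $\mathcal C$.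

Let $h^N$ be constructed from $\sigma^N$ and a Brownian motion $B$ on $[0,\infty)$, so that (4.3) holds with $\sigma^N$. Let $\chi,\ell,b$ be those of $\sigma$. Put $g_N(v)=g(Nv/\ell)$ and $V^v_t=\chi\big(h^N_t(\chi^{-1}(v))\big)$. Since $\chi'=1/\sigma$ and $\chi''=-\sigma'/\sigma^2$, Itô's formula gives
$$dV=g_N(V)\,dB+b(V)\,g_N(V)^2\,dt . \tag{5.1}$$
The bound (3.1) is lost, because the drift has period $\ell$ only and not $\ell/N$. Particles at distance $k\ell/N$ are pushed apart; Step 2 shows that they re-lock. Constants $C$ below depend on $\sigma$, $g$ and the auxiliary functions, not on $N$ or $v$.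

**Step 1: averaging of fast oscillations.** Let $\varphi$ be $C^\infty$ and $\ell$-periodic, $k$ be $C^\infty$ and 1-periodic, and $\bar k=\int_0^1kg^{-2}$. We claim that, for $V=V^v$,
$$\mathbb E\sup_{t\le1}\Big|\int_0^t\varphi(V_s)\big(k(NV_s/\ell)-\bar k\big)ds\Big|^2\le\frac C{N^2} . \tag{5.2}$$
The function $2(k-\bar k)g^{-2}$ has mean $\bar k\cdot2-2\bar k=0$ over a period, so it is $f''$ for a $C^\infty$ 1-periodic $f$; thus $\frac12g^2f''=k-\bar k$. Put $F(v)=(\ell/N)^2\varphi(v)f(Nv/\ell)$. Then $|F|\le C/N^2$, and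
$$F'=(\ell/N)^2\varphi'f+(\ell/N)\varphi f'=O(1/N),\qquad F''=(\ell/N)^2\varphi''f+2(\ell/N)\varphi'f'+\varphi f''=\varphi f''+O(1/N),$$
where $f,f',f''$ are taken at $Nv/\ell$. By (5.1),
$$dF(V)=F'g_N\,dB+\big(F'b+\tfrac12F''\big)g_N^2\,dt=\varphi(V)(k-\bar k)(NV/\ell)\,dt+O(1/N)\,dt+O(1/N)\,dB .$$
Integrating, and using Doob's inequality for the stochastic integral, we get (5.2).

**Step 2: phase locking.** The purpose is to show that any two particles feel almost the same noise. Let $v\in[0,\ell]$, $D=V^v-V^0$, and $r=\ell/N$, a period of $g_N$. By order preservation and $V^\ell=V^0+\ell$ we have $D\in[0,\ell]$. By (5.1), $dD=\alpha_t\,dt+(g_N(V^v)-g_N(V^0))\,dB$ with $|\alpha|\le C$. We claim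
$$\mathbb E\langle D\rangle_1\le\frac CN . \tag{5.3}$$

Let $p$ be $r$-periodic with $p(x)=x(r-x)$ on $[0,r]$. It is concave between the multiples of $r$ and has upward kinks there: $0\le p\le r^2/4$, the left derivative satisfies $|p'_-|\le r$, and
$$p''(dx)=-2\,dx+2r\sum_{k\in\mathbb Z}\delta_{kr},$$
since $p'$ jumps from $-r$ to $r$ at $kr$. In particular $p$ is a difference of two convex functions. Recall the Itô–Tanaka and occupation times formulas: with local times $L^a_t$ of the continuous semimartingale $D$, right-continuous in $a$,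
$$p(D_t)-p(D_0)=\int_0^tp'_-(D)\,dD+\tfrac12\int L^a_t\,p''(da),\qquad\int\phi(a)L^a_t\,da=\int_0^t\phi(D)\,d\langle D\rangle$$
for Borel $\phi\ge0$. With $\phi=1$ in the second formula this gives
$$p(D_1)-p(D_0)=\int_0^1p'_-(D)\,dD-\langle D\rangle_1+r\sum_kL^{kr}_1 .$$

The local times at $kr$ vanish. Indeed, let $K_N=\mathrm{Lip}(g_N)$. As $g_N$ has period $r$, $|g_N(V^0+D)-g_N(V^0)|\le K_N|D-kr|$ for every $k$. Hence
$$\int_{a\ne kr}\frac{L^a_1}{(a-kr)^2}\,da=\int_0^1\frac{1_{\{D\ne kr\}}}{(D-kr)^2}\,d\langle D\rangle\le K_N^2<\infty .$$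
If $L^{kr}_1>0$, then by right-continuity $L^a_1$ is bounded below by a positive constant for $a$ slightly above $kr$, and the left integral diverges. So $L^{kr}_1=0$.

The stochastic integral in $\int p'_-(D)\,dD$ has a bounded integrand, so it has mean zero. Taking expectations,
$$\mathbb E\langle D\rangle_1=p(D_0)-\mathbb E\,p(D_1)+\mathbb E\int_0^1p'_-(D_t)\alpha_t\,dt\le\frac{r^2}4+Cr,$$
which is (5.3).

**Step 3: convergence for one starting point.** The purpose is to find the new driver. Let $W_t=\int_0^tg_N(V^0)\,dB$. By (5.2) with $\varphi=1$, $k=g^2$, $\bar k=1$, the random variable $\delta_N=\sup_{t\le1}|\langle W\rangle_t-t|$ tends to $0$ in $L^2$. As $g$ is bounded below, $\langle W\rangle_\infty=\infty$, and the Dambis–Dubins–Schwarz theorem gives a Brownian motion $\beta=\beta^{(N)}$ on $[0,\infty)$ with $W_t=\beta_{\langle W\rangle_t}$. For $t\le1$ we have $\langle W\rangle_t\le\sup g^2=2$, so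
$$\sup_{t\le1}|W_t-\beta_t|\le\sup\{|\beta_a-\beta_c|:a,c\in[0,2],\ |a-c|\le\delta_N\}\to0\quad\text{in probability},$$
because the law of the modulus of continuity of $\beta$ on $[0,2]$ does not depend on $N$.

For $v\in[0,\ell]$ let $\mu^v=\int(g_N(V^v)-g_N(V^0))\,dB$ be the martingale part of $V^v-V^0$. By (5.3) and Doob, $\mathbb E\sup_{t\le1}|\mu^v_t|^2\le C/N$. By (5.1),
$$V^v_t=v+\beta_t+\int_0^tb(V^v_s)\,ds+\varepsilon^v_t,\qquad\varepsilon^v_t=(W_t-\beta_t)+\mu^v_t+\int_0^tb(V^v_s)\big(g_N(V^v_s)^2-1\big)ds .$$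
By (5.2) with $\varphi=b$, $k=g^2$, $\bar k=1$, the last integral tends to $0$ uniformly in $t\le 1$ in $L^2$. So $\sup_{t\le1}|\varepsilon^v_t|\to0$ in probability for each $v\in[0,\ell]$. Compare with the equation of $\Xi_t(\beta)(v)$: by Gronwall, path by path,
$$\sup_{t\le1}|V^v_t-\Xi_t(\beta)(v)|\le e^\Lambda\sup_{t\le1}|\varepsilon^v_t|\to0\quad\text{in probability}.$$
The Brownian motion $\beta$ does not depend on $v$; this is what phase locking has given.

**Step 4: all starting points at once.** Let $v_j=j\ell/m$, $0\le j\le m$, and suppose $|V^{v_j}_t-\Xi_t(\beta)(v_j)|\le\eta$ for all $j$ and all $t\le1$. For $v\in[v_j,v_{j+1}]$, monotonicity and (4.2) give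
$$V^v_t\le V^{v_{j+1}}_t\le\Xi_t(\beta)(v_{j+1})+\eta\le\Xi_t(\beta)(v)+e^\Lambda\ell/m+\eta,$$
and likewise $V^v_t\ge V^{v_j}_t\ge\Xi_t(\beta)(v)-e^\Lambda\ell/m-\eta$. Both $v\mapsto V^v_t$ and $\Xi_t(\beta)$ commute with the shift by $\ell$, so the same bound holds for all real $v$. For fixed $m,\eta$ the assumption holds with probability tending to $1$ as $N\to\infty$. Hence $\sup_{t\le1,v}|V^v_t-\Xi_t(\beta)(v)|\to0$ in probability. Put $\hat h^N_t=\chi^{-1}\circ\Xi_t(\beta)\circ\chi$, which has law $\mu_\sigma$. As $\chi^{-1}$ is Lipschitz, the first claim follows. If $\Psi$ is bounded and $\rho_\infty$-uniformly continuous on $\mathcal C$, then $\mathbb E\Psi(h^N)-\mathbb E\Psi(\hat h^N)\to0$; as $\rho_\infty$ is a compatible metric, this is weak convergence. $\square$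

## 6. The functional $Q_\tau$ and its stability

For a law $\mu$ on $\mathcal C$ with $\sup_{t\le1}\mathbb E_\mu h_t(0)^2<\infty$ and for $\tau\in\{2^{-m}:m\ge0\}$ let
$$a_\tau(z)=a^\mu_\tau(z)=\mathbb E_\mu(h_\tau(z)-z)^2,\qquad Q_\tau(\mu)=\sup_x\mathbb E_\mu\sum_{k=0}^{1/\tau-1}\sqrt{\tau\,a_\tau(h_{k\tau}(x))} .$$
By (4.1) $a_\tau$ is finite; it is 1-periodic. For $\sigma\in\mathcal S$ and $h\sim\mu_\sigma$ let
$$q(\sigma)=\sup_x\mathbb E\int_0^1\sigma(h_s(x))\,ds,\quad m_2(\sigma)=\mathbb E\int_0^1\sigma^2(h_s(0))\,ds=\mathbb E\,h_1(0)^2,\quad m_4(\sigma)=\mathbb E\Big(\int_0^1\sigma^2(h_s(0))\,ds\Big)^2 .$$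
By (4.3) and the Burkholder–Davis–Gundy inequality, $\mathbb E\sup_{t\le1}h_t(0)^4\le C_4\,m_4(\sigma)$ with a universal constant $C_4$.

**Example.** For $\sigma\equiv1$ we have $h_t(x)=x+B_t$, $a_\tau=\tau$, and $Q_\tau(\mu_1)=q=m_2=m_4=1$ for every $\tau$.

**Lemma 2.**

1. As $N\to\infty$: $q(\sigma^N)\to\gamma q(\sigma)$, $m_2(\sigma^N)\to m_2(\sigma)$, $m_4(\sigma^N)\to m_4(\sigma)$.
2. As $\tau=2^{-m}\to0$: $Q_\tau(\mu_\sigma)\to q(\sigma)$.
3. If $\mu_n\to\mu$ weakly on $\mathcal C$ and $\sup_n\sup_{t\le1}\mathbb E_{\mu_n}h_t(0)^4<\infty$, then $Q_\tau(\mu_n)\to Q_\tau(\mu)$ for each $\tau$.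

**Proof of 1: modulation costs a factor $\gamma$ in $q$ and nothing in the moments.** With $V=\chi(h^N(x))$ we have $\sigma^N(h^N_s(x))=\sigma(h^N_s(x))\,g_N(V_s)$. By (5.2) with $\varphi=\sigma\circ\chi^{-1}$, $k=g$, $\bar k=\int_0^1g\,g^{-2}=\gamma$,
$$\mathbb E\int_0^1\sigma^N(h^N_s(x))\,ds=\gamma\,\mathbb E\int_0^1\sigma(h^N_s(x))\,ds+O(1/N)$$
uniformly in $x$. With $\Delta$ the supremum in Proposition 1,
$$\Big|\mathbb E\int_0^1\sigma(h^N_s(x))\,ds-\mathbb E\int_0^1\sigma(\hat h^N_s(x))\,ds\Big|\le\mathbb E\min(2\|\sigma\|_\infty,\mathrm{Lip}(\sigma)\Delta)\to0,$$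
again uniformly in $x$. Taking suprema over $x$ gives the claim for $q$. Similarly (5.2) with $\varphi=\sigma^2\circ\chi^{-1}$, $k=g^2$, $\bar k=1$ gives
$$\int_0^1(\sigma^N)^2(h^N_s(0))\,ds=I_N+R_N,\qquad I_N=\int_0^1\sigma^2(h^N_s(0))\,ds,\qquad\mathbb ER_N^2\le C/N^2 .$$
Here $I_N$ is a bounded continuous functional of $h^N\in\mathcal C$, so its first two moments converge to those for $\mu_\sigma$, and $R_N$ does not change the limits.

**Proof of 2: at small scales $Q_\tau$ sees $\sigma$.** By (4.3), $a_\tau(z)=\mathbb E\int_0^\tau\sigma^2(h_s(z))\,ds$ and $\mathbb E|h_s(z)-z|\le\|\sigma\|_\infty\sqrt s$. Hence $|a_\tau(z)/\tau-\sigma^2(z)|\le\mathrm{Lip}(\sigma^2)\|\sigma\|_\infty\sqrt\tau$, and since $|\sqrt a-\sqrt c|\le\sqrt{|a-c|}$, $\sqrt{a_\tau/\tau}\to\sigma$ uniformly. For $s\in[k\tau,(k+1)\tau]$ also $\mathbb E|\sigma(h_s(x))-\sigma(h_{k\tau}(x))|\le\mathrm{Lip}(\sigma)\|\sigma\|_\infty\sqrt\tau$. So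
$$\mathbb E\sum_k\sqrt{\tau a_\tau(h_{k\tau}(x))}=\mathbb E\sum_k\tau\,\sqrt{a_\tau/\tau}\,(h_{k\tau}(x))\to\mathbb E\int_0^1\sigma(h_s(x))\,ds$$
uniformly in $x$; take suprema.

**Proof of 3: at a fixed scale $Q_\tau$ is continuous in the law.** By Skorokhod's representation theorem let $h^{(n)}\sim\mu_n$, $h\sim\mu$ with $h^{(n)}\to h$ in $\mathcal C$ almost surely, and put $\Delta_n=\sup_{t\le1,x}|h^{(n)}_t(x)-h_t(x)|\to0$ a.s. By Fatou, $\sup_{t\le1}\mathbb Eh_t(0)^4<\infty$. By (4.1), $S_n=\sup_z|h^{(n)}_\tau(z)-h_\tau(z)|\le|h^{(n)}_\tau(0)|+|h_\tau(0)|+2$, which is bounded in $L^4$; as $S_n\to0$ a.s., $S_n\to0$ in $L^2$. Write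
$$(h^{(n)}_\tau(z)-z)^2-(h_\tau(z)-z)^2=\big(h^{(n)}_\tau(z)-h_\tau(z)\big)\big((h^{(n)}_\tau(z)-z)+(h_\tau(z)-z)\big).$$
The first factor is at most $S_n$ in absolute value, and the second is at most $|h^{(n)}_\tau(0)|+|h_\tau(0)|+2$. By Cauchy–Schwarz, $a^{\mu_n}_\tau\to a^\mu_\tau$ uniformly, hence $\sqrt{a^{\mu_n}_\tau}\to\sqrt{a^\mu_\tau}$ uniformly. The function $\sqrt{a^\mu_\tau}$ is continuous, by dominated convergence with the dominating variable $(|h_\tau(0)|+1)^2$ from (4.1), and it is periodic. So it has a bounded nondecreasing modulus of continuity $\omega$ with $\omega(0+)=0$, and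
$$\mathbb E\Big|\sqrt{a^\mu_\tau(h^{(n)}_{k\tau}(x))}-\sqrt{a^\mu_\tau(h_{k\tau}(x))}\Big|\le\mathbb E\,\omega(\Delta_n)\to0$$
uniformly in $x$. Sum over the finitely many $k$ and take suprema. $\square$

## 7. Infinitely many modulations

Put $\gamma'=(1+\gamma)/2<1$. Let $d_{\mathrm P}$ be the Prokhorov metric on laws on $\mathcal C$ built from the complete metric $\sup_td$. It is complete and metrizes weak convergence.

**Step 1: choice of $\tau_n$ and $N$.** Start with $\sigma_0\equiv1$, so $q=m_2=m_4=1$. Given $\sigma_n$, write $\mu_n=\mu_{\sigma_n}$ and $q_n=q(\sigma_n)>0$. By Lemma 2(2) choose a dyadic $\tau_n\le2^{-n}$ with $Q_{\tau_n}(\mu_n)\le2q_n$; from now on this scale is frozen. Then let $\sigma_{n+1}=(\sigma_n)^N$ with $N$ so large that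

- (a) $d_{\mathrm P}(\mu_{n+1},\mu_n)\le2^{-n}$;
- (b) $m_4(\sigma_{n+1})\le m_4(\sigma_n)+2^{-n}$;
- (c) $m_2(\sigma_{n+1})\ge m_2(\sigma_n)-2^{-n-2}$;
- (d) $q_{n+1}\le\gamma'q_n$;
- (e) $Q_{\tau_j}(\mu_{n+1})\le Q_{\tau_j}(\mu_n)+2^{-n}q_j$ for $j=0,\dots,n$.

Here (a) is possible by Proposition 1, (b), (c), (d) by Lemma 2(1) with $\gamma<\gamma'$ in (d), and (e) by Lemma 2(3) applied to $\mu_{\sigma_n^N}\to\mu_{\sigma_n}$ as $N\to\infty$. The fourth moments required there are at most $C_4\sup_Nm_4(\sigma_n^N)$, which is finite because the $m_4(\sigma_n^N)$ are finite and converge. Summing up, for all $n\ge j$,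
$$m_4(\sigma_n)\le1+\sum_i2^{-i}=3,\quad m_2(\sigma_n)\ge1-\sum_i2^{-i-2}=\tfrac12,\quad q_n\le\gamma'^{\,n},\quad Q_{\tau_j}(\mu_n)\le2q_j+\sum_{i\ge j}2^{-i}q_j\le4q_j .$$

**Step 2: the limit law.** By (a) and completeness $\mu_n\to\mu$ weakly for some law $\mu$ on $\mathcal C$. Moreover $\sup_n\mathbb E_{\mu_n}\sup_{t\le1}h_t(0)^4\le3C_4$.

For $s\le t$ the map $h\mapsto h_t\circ h_s^{-1}$ from $\mathcal C$ to $G_1$ is continuous. So the joint laws of finitely many increments pass to the limit. Independence and stationarity of increments pass from $\mu_n$ to $\mu$, and so does $h_0=\mathrm{id}$. By Section 4, Step 3, $\mu$ gives a Brownian motion in $G_1$ and, via $J$, in $\mathrm{Homeo}([0,1])$.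

Under $\mu_n$ we have $h_{s,t}\sim h_{0,t-s}$ and $\mathbb Eh_{s,t}(z)=z$ by (4.3). The fourth moments and (4.1) give uniform integrability of $h_{s,t}(z)$ and of its square. Together with Lemma 2(3) this yields three properties of $\mu$:

- (P1) $\mathbb Eh_{s,t}(z)=z$ and $\mathbb E(h_{s,t}(z)-z)^2<\infty$ for $0\le s\le t\le1$; hence, as $h_{s,t}$ is increasing, $\mathbb E|h_{s,t}(y)-h_{s,t}(y')|=|y-y'|$;
- (P2) $Q_{\tau_j}(\mu)\le4q_j\to0$, where $\tau_j\to0$ are dyadic;
- (P3) $\mathbb Eh_{0,1}(0)=0$ and $\mathbb Eh_{0,1}(0)^2=\lim m_2(\sigma_n)\ge\frac12$.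

## 8. Orthogonality to all additive functionals

From now on we consider the noise of this Brownian motion; $\tau$ is dyadic, and $a_\tau=a^\mu_\tau$. In Section 3 the bound was found for the variables $h_1(x)$. These do not span $L^2(\mathcal F_{0,1})$, so we need it for functions of many points. The second part of (P1) makes this possible: averaging over the future of the flow does not increase Lipschitz constants.

**Lemma 3.** Let $x_1,\dots,x_m\in\mathbb R$, let $t_1,\dots,t_m\in(0,1]$ be multiples of $\tau$, and let $\Phi:\mathbb R^m\to\mathbb R$ be bounded with $|\Phi(y)-\Phi(y')|\le L\sum_i|y_i-y_i'|$. Put $M=\Phi(h_{0,t_1}(x_1),\dots,h_{0,t_m}(x_m))$ and $M_k=\mathbb E[M|\mathcal F_{0,k\tau}]$ (with $\mathcal F_{0,0}$ trivial). Then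
$$\mathbb E\big[(M_{k+1}-M_k)^2\big|\mathcal F_{0,k\tau}\big]^{1/2}\le L\sum_i\sqrt{a_\tau(h_{0,k\tau}(x_i))} .$$

**Step 1: $M_k$ is a Lipschitz function of present positions.** Let $Y^k_i=h_{0,t_i\wedge k\tau}(x_i)$. If $t_i>k\tau$, then $h_{0,t_i}(x_i)=h_{k\tau,t_i}(Y^k_i)$, and $h_{k\tau,t_i}$ is $\mathcal F_{k\tau,1}$-measurable. By independence of $\mathcal F_{0,k\tau}$ and $\mathcal F_{k\tau,1}$, $M_k=G_k(Y^k)$, where $G_k(y)=\mathbb E\,\Phi(z_1,\dots,z_m)$ with $z_i=h_{k\tau,t_i}(y_i)$ if $t_i>k\tau$ and $z_i=y_i$ otherwise. By (P1), $|G_k(y)-G_k(y')|\le L\sum_i|y_i-y_i'|$.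

**Step 2: one time step.** Now $M_k=\mathbb E[M_{k+1}|\mathcal F_{0,k\tau}]$, and $G_{k+1}(Y^k)$ is $\mathcal F_{0,k\tau}$-measurable. The conditional variance is at most the conditional mean square distance to any $\mathcal F_{0,k\tau}$-measurable variable, so
$$\mathbb E\big[(M_{k+1}-M_k)^2\big|\mathcal F_{0,k\tau}\big]\le\mathbb E\big[(G_{k+1}(Y^{k+1})-G_{k+1}(Y^k))^2\big|\mathcal F_{0,k\tau}\big]\le L^2\,\mathbb E\Big[\Big(\sum_i|Y^{k+1}_i-Y^k_i|\Big)^2\Big|\mathcal F_{0,k\tau}\Big].$$
Apply the conditional Minkowski inequality. The $i$-th term vanishes if $t_i\le k\tau$. Otherwise $t_i\ge(k+1)\tau$, $Y^k_i=h_{0,k\tau}(x_i)$, and $Y^{k+1}_i=h_{k\tau,(k+1)\tau}(Y^k_i)$, where $h_{k\tau,(k+1)\tau}$ is independent of $\mathcal F_{0,k\tau}$ and distributed as $h_{0,\tau}$. Hence this term contributes $\sqrt{a_\tau(h_{0,k\tau}(x_i))}$. $\square$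

**Proposition 4.** Let $\psi\in L^2(\mathcal F_{0,1})$ and $C<\infty$ be such that for every dyadic $\tau$, $\psi=\sum_{k<1/\tau}\psi_k$ with $\psi_k\in L^2(\mathcal F_{k\tau,(k+1)\tau})$, $\mathbb E\psi_k=0$, $\mathbb E\psi_k^2\le C\tau$. Then $\psi=0$.

**Step 1: $\psi$ is orthogonal to every $M$ with dyadic times.** Let $M$ be as in Lemma 3 with dyadic $t_i$, and let $\tau=\tau_j$ with $j$ so large that the $t_i$ are multiples of $\tau$. Since $\psi_k$ is $\mathcal F_{0,(k+1)\tau}$-measurable, $\mathbb E\psi_kM=\mathbb E\psi_kM_{k+1}$; since $\psi_k$ has mean $0$ and is independent of $\mathcal F_{0,k\tau}$, $\mathbb E\psi_kM_k=0$. So $\mathbb E\psi_kM=\mathbb E\psi_k(M_{k+1}-M_k)$. By conditional Cauchy–Schwarz given $\mathcal F_{0,k\tau}$, by $\mathbb E[\psi_k^2|\mathcal F_{0,k\tau}]=\mathbb E\psi_k^2$, and by Lemma 3,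
$$|\mathbb E\psi M|\le\sum_k\|\psi_k\|_2\,\mathbb E\Big(\mathbb E[(M_{k+1}-M_k)^2|\mathcal F_{0,k\tau}]^{1/2}\Big)\le\sqrt C\,L\sum_{i=1}^m\mathbb E\sum_k\sqrt{\tau a_\tau(h_{0,k\tau}(x_i))}\le\sqrt C\,L\,m\,Q_{\tau_j}(\mu).$$
The right side tends to $0$ as $j\to\infty$ by (P2), while the left side does not depend on $j$. So $\mathbb E\psi M=0$.

**Step 2: such $M$ are dense in $L^2(\mathcal F_{0,1})$.** First, $\mathcal F_{0,1}$ is generated by the countable family $h_{0,t}(x)$, $t\in(0,1]$ dyadic, $x$ rational. Indeed, for $f_0\in G_1$ we have $d_\infty(f,f_0)=\sup_{x\in\mathbb Q}|f(x)-f_0(x)|$, so balls of the separable space $G_1$, and hence its Borel sets, belong to the $\sigma$-field generated by evaluations at rational points; $h_{0,t}$ is continuous in $t$; and $h_{u,v}=h_{0,v}\circ h_{0,u}^{-1}$. Now enumerate the family. By martingale convergence every element of $L^2(\mathcal F_{0,1})$ is an $L^2$-limit of square integrable functions of the first $m$ members, $m\to\infty$, and bounded Lipschitz functions are dense in $L^2$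 of any law on $\mathbb R^m$. Hence $\psi=0$. $\square$

**Proof of Theorem A.** Suppose that the noise is isomorphic to the white noise of dimension $d$. If $d=0$, then $\mathcal F_{0,1}$ is trivial and $h_{0,1}(0)$ is constant, which contradicts (P3). If $d\ge1$, let $\psi$ be the image of $B_1(1)-B_1(0)$ under the isomorphism, and, for dyadic $\tau$, let $\psi_k$ be the image of $B_1((k+1)\tau)-B_1(k\tau)$. Then $\psi_k$ is $\mathcal F_{k\tau,(k+1)\tau}$-measurable with mean $0$ and variance $\tau$, and $\psi=\sum_k\psi_k$. Proposition 4 with $C=1$ gives $\psi=0$, contradicting $\mathbb E\psi^2=1$. So the noise is not isomorphic to any white noise, and $\mathrm{Homeo}([0,1])$ is not white. $\square$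

## 9. Blackness

An element of $H_1(0,1)$ splits over time, but its pieces need not satisfy $\mathbb E\psi_k^2\le C\tau$, as Proposition 4 demands. The proof of Theorem B uses shift invariance to cut each element down to parts with this property.

**Step 1: additivity.** For $r<s<t$ we claim $H_1(r,t)=H_1(r,s)\oplus H_1(s,t)$, an orthogonal sum. Elements of $H_1$ have mean $0$, since the definition gives $\mathbb E\psi=2\,\mathbb E\psi$; so the two spaces on the right are orthogonal by independence.

Let $\psi\in H_1(r,t)$ and $\varphi=\mathbb E[\psi|\mathcal F_{r,s}]$. For $u\in(r,s)$ apply $\mathbb E[\,\cdot\,|\mathcal F_{r,s}]$ to $\psi=\mathbb E[\psi|\mathcal F_{r,u}]+\mathbb E[\psi|\mathcal F_{u,t}]$. The first term stays, and equals $\mathbb E[\varphi|\mathcal F_{r,u}]$. The second is $\mathcal F_{u,t}$-measurable, $\mathcal F_{r,s}=\mathcal F_{r,u}\vee\mathcal F_{u,s}$, and $\mathcal F_{r,u}$ is independent of $\mathcal F_{u,t}=\mathcal F_{u,s}\vee\mathcal F_{s,t}$; so it becomes $\mathbb E[\psi|\mathcal F_{u,s}]=\mathbb E[\varphi|\mathcal F_{u,s}]$.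 Thus $\varphi=\mathbb E[\varphi|\mathcal F_{r,u}]+\mathbb E[\varphi|\mathcal F_{u,s}]$, that is, $\varphi\in H_1(r,s)$. Likewise $\mathbb E[\psi|\mathcal F_{s,t}]\in H_1(s,t)$, and $\psi$ is the sum of the two.

Conversely let $\psi_1\in H_1(r,s)$ and $\psi_2\in H_1(s,t)$. For $u\in(r,s)$, $\mathbb E[\psi_1+\psi_2|\mathcal F_{r,u}]=\mathbb E[\psi_1|\mathcal F_{r,u}]$, because $\psi_2$ is independent of $\mathcal F_{r,u}$ with mean $0$, and $\mathbb E[\psi_1+\psi_2|\mathcal F_{u,t}]=\mathbb E[\psi_1|\mathcal F_{u,s}]+\psi_2$, because $\psi_1$ is $\mathcal F_{r,s}$-measurable and $\mathcal F_{r,s}$ is independent of $\mathcal F_{s,t}$. The sum is $\psi_1+\psi_2$. For $u\in(s,t)$ the argument is symmetric. For $u=s$ the two conditional expectations are $\psi_1$ and $\psi_2$.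

**Step 2: it suffices to treat $(0,1)$.** Non-triviality of the noise is (P3). If $H_1(0,1)=\{0\}$, then by stationarity $H_1(n,n+1)=\{0\}$ for all $n\in\mathbb Z$, by additivity $H_1(-n,n)=\{0\}$, and $H_1(s,t)\subset H_1(-n,n)$ for large $n$, again by additivity.

**Step 3: a projection-valued measure on the time axis.** The purpose is to speak of the part of $\psi$ that lives on an arbitrary Borel set of times. Each $H_1(s,t)$ is closed, since conditional expectations are continuous in $L^2$. Let $\mathcal H$ be the closure of $\bigcup_nH_1(-n,n)$, a separable Hilbert space, and let $\Pi(s,t)$ be the orthogonal projection of $\mathcal H$ onto $H_1(s,t)$. By Step 1, $\Pi(r,t)=\Pi(r,s)+\Pi(s,t)$.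

By continuity of the flow, $\mathcal F_{s,t}$ is generated by the $\mathcal F_{s+\varepsilon,t-\varepsilon}$, $\varepsilon>0$. For $\psi\in H_1(s,t)$ additivity shows that $\mathbb E[\psi|\mathcal F_{s+\varepsilon,t-\varepsilon}]$ is the component of $\psi$ in $H_1(s+\varepsilon,t-\varepsilon)$, so $\Pi(s+\varepsilon,t-\varepsilon)\psi=\mathbb E[\psi|\mathcal F_{s+\varepsilon,t-\varepsilon}]\to\psi$ as $\varepsilon\to0$ by martingale convergence. As $\Pi(s+\varepsilon,t-\varepsilon)=\Pi(s+\varepsilon,t-\varepsilon)\Pi(s,t)$, we get $\Pi(s+\varepsilon,t-\varepsilon)\to\Pi(s,t)$ strongly. Applied to $(t_0-1,t_0)$ and $(t_0,t_0+1)$, this gives, with additivity, $\Pi(t_0-\varepsilon,t_0)\to0$ and $\Pi(t_0,t_0+\varepsilon)\to0$ strongly.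

Let $P_t$ be the strong limit of the increasing projections $\Pi(-n,t)$ as $n\to\infty$. Then $P_t-P_s=\Pi(s,t)$ for $s<t$, so $P_t$ is increasing and strongly continuous in $t$. For $\psi\in H_1(-n,n)$ we have $P_t\psi=0$ if $t\le-n$ and $P_t\psi=\psi$ if $t\ge n$; by density $P_t\to0$ as $t\to-\infty$ and $P_t\to1$ as $t\to\infty$, strongly. So $(P_t)$ is a continuous resolution of the identity, and $\Pi$ extends to a projection-valued measure $A\mapsto\Pi(A)$ on the Borel sets of $\mathbb R$, without atoms.

**Step 4: null sets for Lebesgue measure are null for $\Pi$.** The shift $\theta_h$ induces a unitary $U_h$ that carries $L^2(\mathcal F_{s,t})$ onto $L^2(\mathcal F_{s+h,t+h})$ and respects conditional expectations. So it carries $H_1(s,t)$ onto $H_1(s+h,t+h)$, and $U_h\Pi(A)U_h^{-1}=\Pi(A+h)$ for intervals, hence for all Borel $A$. Let $\nu$ be a finite measure with $\nu(A)=0\iff\Pi(A)=0$, for instance $\nu(A)=\sum_i2^{-i}\langle\Pi(A)e_i,e_i\rangle$ with an orthonormal basis $(e_i)$ of $\mathcal H$. Then $\nu(A)=0$ if and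 only if $\nu(A+h)=0$. If $\mathrm{Leb}(A)=0$, Fubini gives
$$\int\nu(A-h)\,dh=\int\!\!\int1_A(x+h)\,dh\,\nu(dx)=\nu(\mathbb R)\,\mathrm{Leb}(A)=0,$$
so $\nu(A-h)=0$ for some $h$, hence $\nu(A)=0$. Thus $\nu\ll\mathrm{Leb}$.

**Step 5: truncation of the density.** Let $\psi\in H_1(0,1)$. The measure $A\mapsto\|\Pi(A)\psi\|^2$ is finite, is carried by $(0,1)$, and is absolutely continuous with respect to $\nu$, hence to $\mathrm{Leb}$. So $\|\Pi(A)\psi\|^2=\int_{A\cap(0,1)}\rho\,dt$ with some $\rho\in L^1(0,1)$. For $C<\infty$ put $\psi^C=\Pi(\{t\in(0,1):\rho(t)\le C\})\psi\in H_1(0,1)$. For dyadic $\tau$ the pieces $\psi^C_k=\Pi(k\tau,(k+1)\tau)\psi^C\in H_1(k\tau,(k+1)\tau)$ have mean $0$ and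
$$\|\psi^C_k\|^2=\int_{k\tau}^{(k+1)\tau}1_{\{\rho\le C\}}\,\rho\,dt\le C\tau,$$
and their sum over $k<1/\tau$ is $\psi^C$. By Proposition 4, $\psi^C=0$. As $C\to\infty$, $\|\psi-\psi^C\|^2=\int1_{\{\rho>C\}}\rho\,dt\to0$, so $\psi=0$. This proves Theorem B. $\square$

## 10. Manifolds and the Hilbert cube

**Step 1: passing to larger groups.** If $\iota:G\to G'$ is an injective homomorphism that is a homeomorphism onto its image, then a Brownian motion in $G$ becomes a Brownian motion in $G'$ that generates the same $\sigma$-fields, hence has the same noise. So $G'$ is not white if $G$ is not. The Brownian motion constructed above lives in $J(G_1)\subset G=\mathrm{Homeo}_+([0,1])$, so $G$ is not white. This proves the first claim of Corollary C.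

**Step 2: manifolds.** By Arens' theorem, valid for all locally compact, locally connected Hausdorff spaces, $\mathrm{Homeo}(M)$ with the compact-open topology is a topological group. Choose an interior chart of $M$ whose image contains the closed ball $\bar B=\{|x|\le1\}$ and a neighborhood of it; we identify $\bar B$ and the open ball $B=\{|x|<1\}$ with subsets of $M$. For $f\in G$ let $\iota(f)$ be $x\mapsto f(|x|)\,x/|x|$ (with $0\mapsto0$) on $\bar B$ and the identity elsewhere. It is continuous, because it is continuous on the two closed sets $\bar B$ and $M\setminus B$ and the definitions agree for $|x|=1$; its inverse is $\iota(f^{-1})$. So $\iota$ is an injective homomorphism $G\to\mathrm{Homeo}(M)$.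

It remains to compare topologies. All $F=\iota(f)$ preserve $\bar B$ and are the identity on $M\setminus B$. For compact $K\subset M$ and open $U\subset M$, the condition $F(K)\subset U$ says that $K\setminus B\subset U$, which does not depend on $F$, and that $F(K\cap\bar B)\subset U\cap\bar B$. Hence the compact-open topology on the maps $\iota(f)$ is the compact-open topology of their restrictions to $\bar B$, that is, the topology of uniform convergence on $\bar B$. As $|\iota(f)(x)-\iota(k)(x)|=|f(|x|)-k(|x|)|$ on $\bar B$, this is uniform convergence of the $f$'s. So $\iota$ is a topological embedding, and Step 1 applies.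

**Step 3: the Hilbert cube.** Let $f\in G$ act on $[0,1]^{\mathbb N}$ by $(x_1,x_2,\dots)\mapsto(f(x_1),x_2,\dots)$. This is an injective homomorphism into $\mathrm{Homeo}([0,1]^{\mathbb N})$, and uniform convergence of these maps is the same as uniform convergence of the $f$'s. Step 1 applies again, and Corollary C is proved. $\square$
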